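# A Banach space that is not a Hilbert space, with numerical index zero and second numerical index one

All Banach spaces are real unless we say otherwise; complex spaces will appear, but we always look at them through their underlying real structure.

## 1. Real-linear maps of the plane

Take $X=\mathbb C$ with the modulus as norm, regarded as a real space: the Euclidean plane. Every real-linear map $T:\mathbb C\to\mathbb C$ has the form
$$Tz=\lambda z+\eta\bar z,\qquad \lambda=a+ib,\ \eta\in\mathbb C .$$
We compute three numbers by hand.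

*The norm.* Clearly $|Tz|\le |\lambda|+|\eta|$ for $|z|=1$, and we can choose $z$ on the circle so that $\lambda z$ and $\eta\bar z$ point in the same direction. So $\|T\|=|\lambda|+|\eta|$.

*The radial part.* At a point $z$ of the unit circle, the component of $Tz$ in the direction $z$ is
$$\mathrm{Re}\,\bar z\,Tz=a+\mathrm{Re}(\eta\bar z^2).$$
As $z$ runs over the circle, this fills the interval $[a-|\eta|,a+|\eta|]$. Let $v(T)$ be the largest absolute value in it; then $v(T)=|a|+|\eta|$. In particular $v(T)=0$ exactly when $a=0$ and $\eta=0$, that is, when $T=ibI$ is an infinitesimal rotation.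

*The distance to the infinitesimal rotations.* For $b'\in\mathbb R$ we have $\|T-ib'I\|=|a+i(b-b')|+|\eta|$, which is smallest at $b'=b$. So the distance is $|a|+|\eta|$.

The last two numbers agree. We can write this as
$$v(T)=\mathrm{dist}(T,\mathbb R\,iI)=\|T-ibI\|=|a|+\|T-\lambda I\| . \tag{1}$$
The radial part of $T$ on the unit sphere cannot see infinitesimal rotations, and it sees everything else at full size. Which other norms have this property? That is the subject of the talk. The formula (1), word for word, will come back for an infinite-dimensional space that is far from being a Hilbert space.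

## 2. Numerical radius, Lie algebra, second numerical index

Let $X$ be a Banach space, $S_X$ its unit sphere, $X^*$ its dual, and $\mathcal L(X)$ the algebra of bounded linear operators on $X$. In a general norm the "direction $z$" is replaced by a functional supporting the ball at $z$.

**Definition (numerical range and radius).** Put
$$\Pi(X)=\{(x,x^*)\in X\times X^*:\ x\in S_X,\ x^*\in S_{X^*},\ x^*(x)=1\}.$$
The numerical range of $T\in\mathcal L(X)$ is $V(T)=\{x^*(Tx):(x,x^*)\in\Pi(X)\}$, and the numerical radius is $v(T)=\sup\{|\mu|:\mu\in V(T)\}$.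

By Hahn–Banach, every $x\in S_X$ occurs in some pair of $\Pi(X)$. Clearly $v(T)\le\|T\|$, and $v$ is a seminorm on $\mathcal L(X)$.

**Definition (numerical index, Lie algebra, second numerical index).** The numerical index is $n(X)=\inf\{v(T):T\in\mathcal L(X),\ \|T\|=1\}$. The Lie algebra of $X$ is the closed subspace $\mathcal Z(X)=\{T\in\mathcal L(X):v(T)=0\}$. When $\mathcal Z(X)\ne\{0\}$ (we say that the Lie algebra is non-trivial), the second numerical index is
$$n'(X)=\inf\{v(T):T\in\mathcal L(X),\ \|T+\mathcal Z(X)\|=1\},$$
where $\|T+\mathcal Z(X)\|$ is the quotient norm in $\mathcal L(X)/\mathcal Z(X)$.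

In Section 1 we found $\mathcal Z(\mathbb C)=\mathbb R\,iI$, hence $n(\mathbb C)=0$, and (1) says that $n'(\mathbb C)=1$.

Here are some immediate observations. If $Z\in\mathcal Z(X)$, then $x^*(Zx)=0$ for every $(x,x^*)\in\Pi(X)$, so $V(T)=V(T-Z)$ and therefore $v(T)=v(T-Z)\le\|T-Z\|$. Taking the infimum over $Z$,
$$v(T)\le\|T+\mathcal Z(X)\|\qquad\text{for all }T\in\mathcal L(X). \tag{2}$$
By homogeneity, $n'(X)$ is the largest $k\ge0$ such that $k\|T+\mathcal Z(X)\|\le v(T)$ for all $T$. Since $v(I)=1$, the quotient is not zero, and (2) gives $n'(X)\le1$. So $n'(X)=1$ means exactly that equality holds in (2) for every $T$. Also, a non-trivial Lie algebra forces $n(X)=0$: normalize a nonzero element of $\mathcal Z(X)$.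

**Hilbert spaces.** Let $H$ be a real Hilbert space of dimension at least $2$. Here $\Pi(H)$ consists of the pairs $(x,\langle\cdot,x\rangle)$, so $v(T)=0$ means $\langle Tx,x\rangle=0$ for all $x$. By polarization this says $T^*=-T$. Nonzero such $T$ exist: rotate a two-dimensional subspace by a right angle and send its orthogonal complement to $0$. For general $T$ write $T=S+A$ with $S=\frac12(T+T^*)$ and $A=\frac12(T-T^*)\in\mathcal Z(H)$. For a self-adjoint operator the numerical radius is the norm, so
$$\|T+\mathcal Z(H)\|\le\|T-A\|=\|S\|=v(S)=v(T)\le\|T+\mathcal Z(H)\| .$$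
Hence $n(H)=0$ and $n'(H)=1$.

The paper of Sun Kwang Kim, Han Ju Lee, Miguel Martin and Javier Meri, "On a second numerical index for Banach spaces", arXiv:1604.06198 (2016), is the source of the converse question: *are Hilbert spaces the unique Banach spaces with numerical index zero and second numerical index one?* A known result supports a positive answer: among Banach spaces with a one-unconditional basis and non-trivial Lie algebra, Hilbert spaces are the only ones with second numerical index $1$. We shall see that the answer in general is no.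

## 3. What goes wrong in $C(K,\mathbb C)$

To leave the Hilbert world while keeping the operator $iI$ in the Lie algebra, a natural attempt is to glue many copies of the plane with a supremum norm: the space $C(K)=C(K,\mathbb C)$, $K$ compact Hausdorff, as a real space. With one point, $K$ gives the plane. With two points or more the attempt fails, and it is worth seeing exactly why.

Fix $s_0\in K$ and a second point of $K$, and let
$$Tf=\mathrm{Re}\,f+i\,\bigl(\mathrm{Im}\,f(s_0)\bigr)\mathbf 1 .$$
For $K$ with two points, in coordinates, this is $T(z_1,z_2)=(\mathrm{Re}\,z_1+i\,\mathrm{Im}\,z_2,\ z_2)$ on $\mathbb C\oplus_\infty\mathbb C$.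

*The numerical radius is at most $5/4$.* Let $(f,\varphi)\in\Pi(C(K))$. By the Riesz theorem $\varphi(g)=\mathrm{Re}\int g\,d\mu$ with a complex measure $\mu$, $\|\mu\|=1$. Since $|\int f\,d\mu|\le1=\mathrm{Re}\int f\,d\mu$, we have $\int f\,d\mu=1$. Write $d\mu=h\,d|\mu|$ with $|h|=1$. From $\int fh\,d|\mu|=1$, $|fh|\le1$ and $|\mu|(K)=1$ we get $fh=1$, so $|f|=1$ and $h=\bar f$, $|\mu|$-almost everywhere. Thus $\varphi(Tf)=\int\mathrm{Re}(\bar f\,Tf)\,d|\mu|$. At a point $t$ with $f(t)=x+iy$, $x^2+y^2=1$, and with $c=\mathrm{Im}\,f(s_0)\in[-1,1]$,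
$$\mathrm{Re}\bigl(\overline{f(t)}\,Tf(t)\bigr)=x^2+yc\in\bigl[-1,\ 1-y^2+|y|\bigr]\subset[-1,\tfrac54].$$

*Elements of the Lie algebra are multiplications by purely imaginary functions.* Let $Z\in\mathcal Z(C(K))$ and $t\in K$. Suppose first $f(t)=0$ and $\|f\|\le1$. For $|w|=1$ put $g=w(1-|f|)$. Then $|g\pm f|\le1$ and $(g\pm f)(t)=w$, so $g\pm f$ is normed by $u\mapsto\mathrm{Re}\,\bar wu(t)$. Hence $\mathrm{Re}\,\bar w\,Z(g\pm f)(t)=0$ for both signs. Subtracting, $\mathrm{Re}\,\bar w\,Zf(t)=0$ for every $w$, that is, $Zf(t)=0$. So $Zf(t)$ depends only on $f(t)$, say $Zf(t)=A_t(f(t))$ with $A_t$ real-linear on $\mathbb C$. The constant functions $z\mathbf 1$, $|z|=1$, give $\mathrm{Re}\,\bar zA_tz=0$, and by Section 1 $A_tz=ib(t)z$ with $b(t)\in\mathbb R$.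

*The quotient norm is at least $\sqrt2$.* Let $t\ne s_0$ and let $u:K\to[0,1]$ be continuous with $u(t)=0$, $u(s_0)=1$. The functions $f_\pm=e^{\pm i\pi u/2}$ have modulus $1$, $f_\pm(t)=1$ and $f_\pm(s_0)=\pm i$. For $Z\in\mathcal Z(C(K))$ we get $(T-Z)f_\pm(t)=1+i(\pm1-b(t))$. For one of the two signs $|\pm1-b(t)|\ge1$, so $\|T-Z\|\ge\sqrt2$.

Therefore $n'(C(K))\le\frac{5}{4\sqrt2}<1$ as soon as $K$ has two points.

**The obstruction.** Look at the value of a general operator at the point $t$ and isolate how it depends on $f(t)$ itself: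
$$Tf(t)=\lambda(t)f(t)+\eta(t)\overline{f(t)}+R_tf ,$$
where $R_t$ has no mass at $t$. Testing in the direction $w$, $|w|=1$, the norm sees $|\lambda+w^2\bar\eta|+\|\mathrm{Re}\,\bar wR_t\|$, while the numerical range sees $\mathrm{Re}(\lambda+w^2\bar\eta)+\|\mathrm{Re}\,\bar wR_t\|$ (up to a global sign). When $\eta\neq0$, the $w$ for which $R_t$ is large may be one for which $\lambda+w^2\bar\eta$ is far from real. In our example $\lambda=\eta=\frac12$ for $t\neq s_0$. With $w=e^{i\theta}$ the first quantity is $|\cos\theta|+|\sin\theta|$, with maximum $\sqrt2$, and the second is $\cos^2\theta+|\sin\theta|$, with maximum $\frac54$.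

If $\eta=0$ this conflict disappears: we only need to remove $i\,\mathrm{Im}\,\lambda(t)$, which does not depend on $w$. And if $\lambda(t)=a+ib$ is constant, we may remove it, because $ibI$ lies in the Lie algebra. So we want a space of continuous functions in which *every* operator has, at almost every point, diagonal coefficients $\lambda(t)=\lambda$ constant and $\eta(t)=0$. The space must at the same time be rich enough that the mass at a single point can be detected.

## 4. Restricting the spectrum: the statements

Let $G$ be a compact abelian group, written additively, with normalized Haar measure $m$. Let $\Gamma$ be its discrete dual group of characters, also written additively: $(\gamma+\gamma')(t)=\gamma(t)\gamma'(t)$. For $f\in L^1(m)$ put $\hat f(\gamma)=\int f\,\overline\gamma\,dm$. The textbook facts we use are these. The characters are orthonormal in $L^2(m)$. A function in $L^1(m)$ with all Fourier coefficients zero is zero almost everywhere. Nonempty open sets have positive Haar measure.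

**Definition.** For $\Lambda\subset\Gamma$ let
$$C_\Lambda(G)=\{f\in C(G,\mathbb C):\hat f(\gamma)=0\ \text{ for all }\gamma\notin\Lambda\},$$
with the sup norm. It is a complex Banach space, closed in $C(G,\mathbb C)$ because each $f\mapsto\hat f(\gamma)$ is continuous, and it contains the characters $\gamma\in\Lambda$.

For instance, if $G=\mathbb R/\mathbb Z$ then $\Gamma=\mathbb Z$ via $\gamma_k(t)=e^{2\pi ikt}$. With $\Lambda=\{0,1,2,\dots\}$ one gets the continuous functions on the circle without negative frequencies.

**Hypotheses (H)** on $(G,\Lambda)$: $G$ is infinite, and there are finite nonempty sets $F_n\subset\Lambda$ with $|F_n|\to\infty$ such that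

* (E) $\frac1{|F_n|}\sum_{\gamma\in F_n}\gamma(t)\to0$ for every $t\in G\setminus\{0\}$;
* (S) $|F_n\cap(\Lambda-\gamma_0)|/|F_n|\to0$ for every $\gamma_0\in\Gamma\setminus\{0\}$;
* (C) $|F_n\cap(\gamma_0-\Lambda)|/|F_n|\to0$ for every $\gamma_0\in\Gamma$.

Condition (E) is the richness: averages of characters from $\Lambda$ concentrate at one point. Conditions (S) and (C) are there to kill bad diagonals. To see how, test them on the simplest operators. Suppose multiplication by a continuous function $g$ maps $C_\Lambda(G)$ into itself, and $\hat g(\gamma_0)\ne0$ for some $\gamma_0\neq0$. For $\gamma\in\Lambda$ we have $\widehat{g\gamma}(\gamma+\gamma_0)=\hat g(\gamma_0)\ne0$, so $\gamma+\gamma_0\in\Lambda$. Then $\Lambda\subset\Lambda-\gamma_0$, and (S) fails. So under (S) only constant $g$ are possible. Similarly, if $f\mapsto g\bar f$ maps $C_\Lambda(G)$ into itself and $\hat g(\gamma_0)\neq0$, then $\widehat{g\bar\gamma}(\gamma_0-\gamma)=\hat g(\gamma_0)\ne0$ gives $\gamma_0-\gamma\in\Lambda$ for all $\gamma\in\Lambda$, and (C) fails. So under (C) we must have $g=0$.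 For a general operator we shall run the same computation on average over $F_n$.

**Theorem A.** Assume (H) and let $X$ be $C_\Lambda(G)$ regarded as a real Banach space. For each $T\in\mathcal L(X)$ (real-linear) there is $\lambda=a+ib\in\mathbb C$ with
$$v(T)=\|T+\mathcal Z(X)\|=\|T-ibI\|=|a|+\|T-\lambda I\|.$$
Hence $\mathcal Z(X)=\{ibI:b\in\mathbb R\}$, $n(X)=0$ and $n'(X)=1$. Moreover $X^*$ contains $\ell_1(G)$ isometrically (as complex spaces), so $X$ is not reflexive and is not isomorphic to a Hilbert space.

**Theorem B.** Pairs $(G,\Lambda)$ satisfying (H) exist, with $G$ metrizable. Consequently the answer to the question is negative: there is a separable real Banach space $X$ with $\mathcal Z(X)=\mathbb RJ\ne\{0\}$, $J^2=-I$, $n(X)=0$ and $n'(X)=1$, which is not even isomorphic to a Hilbert space.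

**Theorem C (partial converse).** Let $X$ be a finite-dimensional real Banach space with non-trivial Lie algebra and $n'(X)=1$. If some point of $S_X$ is both an exposed point of the unit ball and a smooth point of the norm, then $X$ is isometric to a Hilbert space. In particular, this holds if $X$ is smooth or strictly convex.

The notions in Theorem C are recalled in Section 8.

## 5. Lumer's inequality: from $\|I+\alpha T\|$ to the numerical range

We can estimate operator norms from below by testing on functionals. The following lemma turns such estimates into lower bounds for the numerical radius.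

**Lemma 1 (Lumer).** Let $X$ be a real Banach space, $T\in\mathcal L(X)$, $M=\sup V(T)$. If $\alpha>0$ and $1-\alpha M>0$, then
$$\|I+\alpha T\|\le\frac{1+\alpha^2\|T\|^2}{1-\alpha M}.$$

*Proof.* Let $x\in S_X$ and choose $x^*$ with $(x,x^*)\in\Pi(X)$. Then
$$\|(I-\alpha T)x\|\ge x^*(x-\alpha Tx)=1-\alpha x^*(Tx)\ge1-\alpha M .$$
By homogeneity $\|(I-\alpha T)z\|\ge(1-\alpha M)\|z\|$ for all $z\in X$. Apply this to $z=(I+\alpha T)x$:
$$(1-\alpha M)\|(I+\alpha T)x\|\le\|x-\alpha^2T^2x\|\le1+\alpha^2\|T\|^2 .$$
Take the supremum over $x\in S_X$. $\square$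

**Corollary 2.** If $k\in\mathbb R$ and $\|I+\alpha T\|\ge1+\alpha k$ for all $\alpha>0$, then $\sup V(T)\ge k$.

*Proof.* For small $\alpha>0$ we have $1-\alpha M>0$, and Lemma 1 gives
$$k\le\frac{\|I+\alpha T\|-1}{\alpha}\le\frac1\alpha\left(\frac{1+\alpha^2\|T\|^2}{1-\alpha M}-1\right)=\frac{M+\alpha\|T\|^2}{1-\alpha M}\longrightarrow M\qquad(\alpha\downarrow0).\ \square$$

## 6. Spaces satisfying (H): proof of Theorem A

Fix $(G,\Lambda)$ satisfying (H), and let $X=C_\Lambda(G)$. Let $X^*_{\mathbb C}$ denote the space of complex-linear bounded functionals on $X$. Recall that every bounded real-linear functional $\varphi:X\to\mathbb R$ is $\mathrm{Re}\,\Phi$ for a unique $\Phi\in X^*_{\mathbb C}$, namely $\Phi(f)=\varphi(f)-i\varphi(if)$, and that $\|\varphi\|=\|\Phi\|$. Write $\delta_s(f)=f(s)$; then $\|\delta_s\|\le1$. For $s\in G$ put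
$$h_n^s(t)=\frac1{|F_n|}\sum_{\gamma\in F_n}\gamma(t-s)=\frac1{|F_n|}\sum_{\gamma\in F_n}\overline{\gamma(s)}\,\gamma(t).$$
The second form shows $h_n^s\in X$. The first shows $|h_n^s|\le1$, $h_n^s(s)=1$, and, by (E), $h_n^s(t)\to0$ for $t\ne s$. So $h_n^s\to\mathbf 1_{\{s\}}$ pointwise and boundedly, with functions from our space.

**Step 1. The mass of a functional at a point.** The purpose is to define, for functionals on $X$, the mass at $s$, and to show that it splits off additively in norm. *For $\Phi\in X_{\mathbb C}^*$ and $s\in G$ the limit $a_s(\Phi)=\lim_n\Phi(h_n^s)$ exists, and*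
$$\|\Phi\|=|a_s(\Phi)|+\|\Phi-a_s(\Phi)\delta_s\|. \tag{3}$$

By Hahn–Banach extend $\Phi$ to $C(G,\mathbb C)$ with the same norm. By Riesz there is a regular complex Borel measure $\mu$ with $\Phi(f)=\int f\,d\mu$ for $f\in X$ and $\|\mu\|=\|\Phi\|$. Dominated convergence gives $\Phi(h_n^s)\to\mu(\{s\})$. So the limit exists, and $a_s(\Phi)=\mu(\{s\})$. In the total variation norm a point mass splits off additively, and the measure $\mu-\mu(\{s\})\delta_s$ represents $\Phi-a_s(\Phi)\delta_s$ on $X$. Hence
$$\|\Phi\|=\|\mu\|=|\mu(\{s\})|+\|\mu-\mu(\{s\})\delta_s\|\ge|a_s(\Phi)|+\|\Phi-a_s(\Phi)\delta_s\|\ge\|\Phi\|,$$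
the last step being the triangle inequality with $\|\delta_s\|\le1$. This proves (3).

The map $a_s$ is complex-linear, being a limit of evaluations, and $a_s(\delta_s)=\lim_nh_n^s(s)=1$. If $a_s(\Phi)=0$ and $c\in\mathbb C$, then $a_s(c\,\delta_s+\Phi)=c$, and (3) applied to $c\,\delta_s+\Phi$ reads
$$a_s(\Phi)=0\ \Longrightarrow\ \|c\,\delta_s+\Phi\|=|c|+\|\Phi\|\qquad(c\in\mathbb C). \tag{4}$$

**Step 2. The diagonal coefficients of an operator.** The purpose is to give a meaning to $\lambda(t)$ and $\eta(t)$ of Section 3. Let $T\in\mathcal L(X)$ be real-linear. Write $T=T_1+T_2$ with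
$$T_1f=\tfrac12\bigl(Tf-iT(if)\bigr),\qquad T_2f=\tfrac12\bigl(Tf+iT(if)\bigr).$$
Then $T_1(if)=\frac12(T(if)+iTf)=iT_1f$ and $T_2(if)=\frac12(T(if)-iTf)=-iT_2f$, so $T_1$ is complex-linear and $T_2$ is conjugate-linear. Both map $X$ into $X$, with $\|T_j\|\le\|T\|$.

For fixed $t$, the functionals $f\mapsto(T_1f)(t)$ and $f\mapsto\overline{(T_2f)(t)}$ are complex-linear and bounded, so Step 1 applies to both: the limits
$$\lambda(t)=\lim_n(T_1h_n^t)(t)=\lim_n\frac1{|F_n|}\sum_{\gamma\in F_n}\overline{\gamma(t)}\,(T_1\gamma)(t),$$
$$\eta(t)=\lim_n(T_2h_n^t)(t)=\lim_n\frac1{|F_n|}\sum_{\gamma\in F_n}\gamma(t)\,(T_2\gamma)(t)$$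
exist for every $t\in G$. In the second line we used $T_2(\overline{\gamma(t)}\gamma)=\gamma(t)T_2\gamma$. Each average on the right is a continuous function of $t$. It is bounded by $\|T\|$, since $|(T_jh_n^t)(t)|\le\|T_j\|\,\|h_n^t\|\le\|T\|$. So $\lambda$ and $\eta$ are bounded Borel functions on $G$.

**Step 3. The diagonal is scalar.** The purpose is to prove what Section 3 asked for: *$\lambda$ is $m$-a.e. equal to a constant, and $\eta=0$ $m$-a.e.* We compute Fourier coefficients. By dominated convergence, for every $\gamma_0\in\Gamma$,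
$$\hat\lambda(\gamma_0)=\lim_n\frac1{|F_n|}\sum_{\gamma\in F_n}\int\overline{\gamma}\,(T_1\gamma)\,\overline{\gamma_0}\,dm=\lim_n\frac1{|F_n|}\sum_{\gamma\in F_n}\widehat{T_1\gamma}(\gamma+\gamma_0),$$
$$\hat\eta(\gamma_0)=\lim_n\frac1{|F_n|}\sum_{\gamma\in F_n}\int\gamma\,(T_2\gamma)\,\overline{\gamma_0}\,dm=\lim_n\frac1{|F_n|}\sum_{\gamma\in F_n}\widehat{T_2\gamma}(\gamma_0-\gamma).$$
Every summand has modulus at most $\|T\|$. Since $T_1\gamma\in C_\Lambda(G)$, a summand in the first sum vanishes unless $\gamma+\gamma_0\in\Lambda$, i.e. $\gamma\in\Lambda-\gamma_0$. Since $T_2\gamma\in C_\Lambda(G)$, a summand in the second vanishes unless $\gamma_0-\gamma\in\Lambda$, i.e. $\gamma\in\gamma_0-\Lambda$. Hence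
$$|\hat\lambda(\gamma_0)|\le\|T\|\lim_n\frac{|F_n\cap(\Lambda-\gamma_0)|}{|F_n|}=0\quad(\gamma_0\ne0),\qquad|\hat\eta(\gamma_0)|\le\|T\|\lim_n\frac{|F_n\cap(\gamma_0-\Lambda)|}{|F_n|}=0\quad(\gamma_0\in\Gamma),$$
by (S) and (C). The uniqueness theorem for Fourier coefficients, applied to $\lambda-\hat\lambda(0)$ and to $\eta$, gives the claim.

So there are $\lambda=a+ib\in\mathbb C$ and a set $G_0\subset G$ of full Haar measure such that $\lambda(t)=\lambda$ and $\eta(t)=0$ for $t\in G_0$. Every nonempty open set has positive measure and therefore meets $G_0$, so $G_0$ is dense in $G$.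

**Step 4. The lower bound $v(T)\ge|a|+\|T-\lambda I\|$.** The purpose is to exploit that, at points of $G_0$, the operator $D=T-\lambda I$ has no diagonal part at all. For $t\in G_0$ and $|w|=1$ let
$$\Phi_{t,w}(f)=\overline w\bigl((T_1f)(t)-\lambda f(t)\bigr)+w\,\overline{(T_2f)(t)} .$$
This is a complex-linear functional. Since $\mathrm{Re}(w\bar z)=\mathrm{Re}(\bar wz)$,
$$\mathrm{Re}\,\Phi_{t,w}(f)=\mathrm{Re}\,\overline w\,(T_1f-\lambda f+T_2f)(t)=\mathrm{Re}\,\overline w\,(Df)(t).$$
Its mass at $t$ is $a_t(\Phi_{t,w})=\overline w(\lambda(t)-\lambda)+w\,\overline{\eta(t)}=0$. Next we express $\|D\|$. Each $Df$ is continuous and $G_0$ is dense, so $\|Df\|=\sup_{t\in G_0}|Df(t)|=\sup_{t\in G_0,\,|w|=1}\mathrm{Re}\,\overline w\,(Df)(t)$. Taking the supremum over $\|f\|\le1$ and using $\|\mathrm{Re}\,\Phi_{t,w}\|=\|\Phi_{t,w}\|$,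
$$\|D\|=\sup\{\|\Phi_{t,w}\|:t\in G_0,\ |w|=1\}. \tag{5}$$

Let $\sigma\in\{1,-1\}$ with $\sigma a=|a|$, and let $\alpha>0$. We have $I+\alpha\sigma T=(1+\alpha\sigma\lambda)I+\alpha\sigma D$. The real functional $f\mapsto\mathrm{Re}\,\overline wf(t)$ has norm at most $1$. Composed with $I+\alpha\sigma T$ it is
$$f\mapsto\mathrm{Re}\bigl[(1+\alpha\sigma\lambda)\,\overline w\,\delta_t(f)+\alpha\sigma\,\Phi_{t,w}(f)\bigr].$$
The norm of this composition is at most $\|I+\alpha\sigma T\|$, and (4) computes it, because $\alpha\sigma\Phi_{t,w}$ has no mass at $t$: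
$$\|I+\alpha\sigma T\|\ge|1+\alpha\sigma\lambda|+\alpha\|\Phi_{t,w}\|\ge1+\alpha|a|+\alpha\|\Phi_{t,w}\| .$$
In the last step $|1+\alpha\sigma\lambda|\ge\mathrm{Re}(1+\alpha\sigma\lambda)=1+\alpha|a|$. Take the supremum over $t\in G_0$ and $|w|=1$, using (5):
$$\|I+\alpha\sigma T\|\ge1+\alpha\bigl(|a|+\|D\|\bigr)\qquad\text{for all }\alpha>0 .$$
By Corollary 2, $v(T)\ge\sup V(\sigma T)\ge|a|+\|D\|$. Note that here $w$ is free: since $\eta(t)=0$, the factor $1+\alpha\sigma\lambda$ does not depend on $w$, and the conflict of Section 3 does not arise.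

**Step 5. The norm formula and the two indices.** The purpose is to close the circle of inequalities. First, $iI\in\mathcal Z(X)$. Indeed, let $(x,x^*)\in\Pi(X)$ and $x^*=\mathrm{Re}\,\Phi$ with $\|\Phi\|=1$. Then $|\Phi(x)|\le1=\mathrm{Re}\,\Phi(x)$, so $\Phi(x)=1$ and $x^*(ix)=\mathrm{Re}\,i=0$. Now use (2), then $ibI\in\mathcal Z(X)$, then $T-ibI=aI+D$, then Step 4:
$$v(T)\le\|T+\mathcal Z(X)\|\le\|T-ibI\|=\|aI+D\|\le|a|+\|D\|\le v(T).$$
All terms are equal, which is the formula of Theorem A.

If $v(T)=0$, then $a=0$ and $D=0$, so $T=\lambda I=ibI$. Conversely each $ibI$ lies in $\mathcal Z(X)$. So $\mathcal Z(X)=\{ibI:b\in\mathbb R\}\ne\{0\}$, and $n(X)=0$. Since $v(T)=\|T+\mathcal Z(X)\|$ for every $T$, and $v(I)=1$ shows that the quotient is not zero, $n'(X)=1$.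

**Step 6. $X$ is far from Hilbert.** The purpose is to find $\ell_1(G)$ in the dual. Let $\Phi=\sum_{j=1}^Nc_j\delta_{s_j}$ with distinct $s_j\in G$ and $c_j\in\mathbb C$. Since $a_{s_j}(\delta_{s_k})=\lim_nh_n^{s_j}(s_k)$ is $1$ for $k=j$ and $0$ for $k\ne j$, we have $a_{s_j}(\Phi)=c_j$. Applying (3) at $s_1$, then to the remaining sum at $s_2$, and so on, gives $\|\Phi\|=\sum_j|c_j|$. So the closed span of $\{\delta_s:s\in G\}$ in $X^*_{\mathbb C}$ is isometric to the complex space $\ell_1(G)$.

Via $\Phi\mapsto\mathrm{Re}\,\Phi$, the real dual $X^*$ is isometric, as a real space, to $X^*_{\mathbb C}$. If $X$ were reflexive, so would be $X^*$ and every closed real subspace of it. But $G$ is infinite, so one of these subspaces is the real space $\ell_1$, which is not reflexive. Reflexivity is preserved under isomorphism and Hilbert spaces are reflexive, so $X$ is not isomorphic to a Hilbert space. This completes the proof of Theorem A. $\square$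

That $X$ is not *isometric* to a Hilbert space can be seen in one line. For distinct $\alpha,\beta\in\Lambda$ we have $\|\alpha\|=\|\beta\|=1$ and $\|\alpha+\beta\|=2$ (evaluate at $t=0$), so the parallelogram law would force $\|\alpha-\beta\|=0$.

## 7. Parabolas over finite fields: proof of Theorem B

Let us first see what could satisfy (H). On the circle, with $\Gamma=\mathbb Z$, take $\Lambda=\mathbb Z$ and $F_n=\{0,\dots,n-1\}$. A geometric sum gives (E), but $\Lambda-\gamma_0=\gamma_0-\Lambda=\mathbb Z$, so (S) and (C) fail. We need a thinner set.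

Try the squares, $\Lambda=\{k^2:k\ge0\}$, with finite sets $F_n\subset\Lambda$, $|F_n|\to\infty$. For $\gamma_0\ne0$ the equation $k^2+\gamma_0=l^2$ has finitely many solutions, and so has $\gamma_0-k^2=l^2$ for every $\gamma_0$. Hence (S) and (C) hold. But (E) fails at $t=\frac13$, whatever the $F_n$ are. Since $k^2\equiv0$ or $1$ modulo $3$, every number $e^{2\pi ik^2/3}$ is $1$ or $\omega=e^{2\pi i/3}$, and all averages lie on the segment from $1$ to $\omega$, which stays away from $0$. Quadratic sets are thin in the right way, but at $t=\frac13$ the circle sees integers only modulo $3$. Over a finite field with $q$ elements, by contrast, a quadratic character sum of length $q$ has size only $\sqrt q$. So we take quadratics over a growing union of finite fields, and put them on a parabola to keep track of linear terms as well.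

**The example.** Let $p$ be an odd prime (for example $p=3$), $q_n=p^{n!}$, and let $\mathbb F_n=\mathbb F_{q_n}$ be the field with $q_n$ elements. Since $n!$ divides $(n+1)!$, we may take $\mathbb F_n\subset\mathbb F_{n+1}$; put $\mathbb F=\bigcup_n\mathbb F_n$. Let $\Gamma=\mathbb F\times\mathbb F$ be the additive group with the discrete topology and $G=\widehat\Gamma$. By Pontryagin duality $G$ is compact with dual $\Gamma$, where $\gamma(t)=t(\gamma)$. It is infinite because $\Gamma$ is infinite, and metrizable because $\Gamma$ is countable: $G$ is a subspace of a countable product of circles. Put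
$$\Lambda=\{(y,y^2):y\in\mathbb F\},\qquad F_n=\{(y,y^2):y\in\mathbb F_n\},\qquad|F_n|=q_n\to\infty .$$

**Step 1. Verification of (E).** This step bounds a quadratic sum. Let $t\in G\setminus\{0\}$, a non-trivial character of $\Gamma$. Some $(x,y)$ has $t(x,y)\neq1$, and $(x,y)\in\mathbb F_n\times\mathbb F_n$ for all large $n$. So for all large $n$ the restriction of $t$ to $\mathbb F_n\times\mathbb F_n$ is non-trivial. Write it as $(x,y)\mapsto\psi_1(x)\psi_2(y)$, with $\psi_1,\psi_2$ characters of the additive group of $\mathbb F_n$, not both trivial, and let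
$$S=\sum_{\gamma\in F_n}\gamma(t)=\sum_{x\in\mathbb F_n}\psi_1(x)\psi_2(x^2).$$
Recall that a non-trivial character of a finite group sums to $0$. If $\psi_2$ is trivial, then $\psi_1$ is not, and $S=0$. If $\psi_2$ is non-trivial, expand $|S|^2=S\overline S$ as a double sum over $x'=x+h$ and $x$. Since $(x+h)^2-x^2=2hx+h^2$,
$$|S|^2=\sum_{x,h\in\mathbb F_n}\psi_1(h)\,\psi_2\bigl((x+h)^2-x^2\bigr)=\sum_{h\in\mathbb F_n}\psi_1(h)\psi_2(h^2)\sum_{x\in\mathbb F_n}\psi_2(2hx).$$
For $h\ne0$ the map $x\mapsto2hx$ is a bijection of $\mathbb F_n$, because $p\ne2$, and the inner sum is $0$. For $h=0$ the term is $q_n$. So $|S|^2=q_n$. In all cases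
$$\Bigl|\frac1{|F_n|}\sum_{\gamma\in F_n}\gamma(t)\Bigr|\le q_n^{-1/2}\to0 .$$
(As a check with $q=3$, $\psi_1$ trivial and $\psi_2(1)=\omega$: $S=1+\omega+\omega=1+2\omega=i\sqrt3$, of modulus $\sqrt3$.)

**Step 2. Verification of (S).** This step counts the intersection of the parabola with a translate of itself. Let $\gamma_0=(c,d)\ne0$ and $(y,y^2)+\gamma_0=(z,z^2)$. Then $z=y+c$, and $y^2+d=(y+c)^2$, that is, $2cy+c^2=d$. If $c\ne0$, this determines $y$, since $2c\neq0$. If $c=0$, it gives $d=0$, contradicting $\gamma_0\ne0$. So $|\Lambda\cap(\Lambda-\gamma_0)|\le1$, and (S) follows from $|F_n|\to\infty$.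

**Step 3. Verification of (C).** This step counts the intersection of the parabola with a reflected translate. Let $\gamma_0=(c,d)$ and $\gamma_0-(y,y^2)=(z,z^2)$. Then $z=c-y$ and $y^2+(c-y)^2=d$, a quadratic equation in $y$ with leading coefficient $2\ne0$. It has at most two solutions, so $|\Lambda\cap(\gamma_0-\Lambda)|\le2$, and (C) follows.

Thus (H) holds. Let $X$ be the real space underlying $C_\Lambda(G)$. It is separable, since $C(G,\mathbb C)$ is separable for metrizable compact $G$ and subspaces of separable metric spaces are separable. By Theorem A, $\mathcal Z(X)=\mathbb RJ$ with $J=iI$, $J^2=-I$, $n(X)=0$, $n'(X)=1$, and $X$ is not isomorphic to a Hilbert space. So Hilbert spaces are not the only Banach spaces with numerical index zero and second numerical index one. $\square$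

There is no conflict with the result on one-unconditional bases quoted in Section 2: it tells us that this $X$ has no one-unconditional basis.

## 8. Exposed smooth points in finite dimensions: proof of Theorem C

**Definition.** Let $x\in S_X$. A support functional at $x$ is an $x^*\in S_{X^*}$ with $x^*(x)=1$. The point $x$ is smooth if it has exactly one support functional. It is an exposed point of the unit ball if some support functional $x^*$ at $x$ satisfies $x^*(z)<1$ for all $z\ne x$ in the unit ball. The space is smooth if all points of $S_X$ are smooth, and strictly convex if $S_X$ contains no non-trivial segment.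

For the square ball of $\mathbb R^2$ with the maximum norm, no point has both properties. The corner $(1,1)$ is exposed, by $\frac12(e_1^*+e_2^*)$, but both $e_1^*$ and $e_2^*$ support it. A point $(1,s)$ with $|s|<1$ is smooth, but its only support functional $e_1^*$ equals $1$ on a whole edge.

Now let $\dim X=N<\infty$, $\mathcal Z=\mathcal Z(X)\neq\{0\}$, $n'(X)=1$. If $N=1$, then $v(T)=\|T\|$ for all $T$ and $\mathcal Z=\{0\}$; so $N\ge2$. Let $x\in S_X$ be exposed and smooth, and $x^*$ its unique support functional. The functional exposing $x$ is a support functional, so it is $x^*$. Hence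
$$z\in S_X,\ |x^*(z)|=1\ \Longrightarrow\ z=\pm x . \tag{6}$$
The plan is as follows: the vectors $Zx$, $Z\in\mathcal Z$, are the directions in which isometries can move $x$. We show that they fill the whole tangent hyperplane, so the isometry group moves $x$ everywhere.

**Step 1. $\mathcal Zx=\ker x^*$, where $\mathcal Zx=\{Zx:Z\in\mathcal Z\}$.** This is where $n'(X)=1$ enters. Since $(x,x^*)\in\Pi(X)$, we have $x^*(Zx)=0$ for $Z\in\mathcal Z$, so $\mathcal Zx\subset\ker x^*$. For the other inclusion it suffices to show that every $y^*\in S_{X^*}$ vanishing on $\mathcal Zx$ lies in $\mathbb Rx^*$. Then the annihilator of the subspace $\mathcal Zx$ is contained in $\mathbb Rx^*$, and therefore $\mathcal Zx\supset\ker x^*$.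

Let $y^*$ be such a functional. For $S\in\mathcal L(X)$ and $Z\in\mathcal Z$, $|y^*(Sx)|=|y^*((S-Z)x)|\le\|S-Z\|$. Taking the infimum over $Z$ and using $n'(X)=1$ with (2),
$$|y^*(Sx)|\le\|S+\mathcal Z\|=v(S)\qquad\text{for all }S\in\mathcal L(X). \tag{7}$$
The set $\Pi(X)$ is closed and bounded in a finite-dimensional space, hence compact. Put $g_S(z,z^*)=z^*(Sz)$, a continuous function on $\Pi(X)$ with sup norm $v(S)$. By (7), $g_S\mapsto y^*(Sx)$ is a well-defined linear functional of norm at most $1$ on the subspace $\{g_S:S\in\mathcal L(X)\}$ of the real space $C(\Pi(X))$. By Hahn–Banach and Riesz there is a signed measure $\nu$ on $\Pi(X)$ with $\|\nu\|\le1$ and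
$$y^*(Sx)=\int_{\Pi(X)}z^*(Sz)\,d\nu(z,z^*)\qquad\text{for all }S\in\mathcal L(X). \tag{8}$$
A rank-one test localizes $\nu$. Choose $y\in S_X$ with $y^*(y)=1$ and let $S=x^*(\cdot)\,y$. Then $Sx=y$ and
$$1=\int x^*(z)\,z^*(y)\,d\nu\le\int|x^*(z)|\,|z^*(y)|\,d|\nu|\le\|\nu\|\le1 .$$
So $|x^*(z)|=1$ for $|\nu|$-almost every $(z,z^*)$. By (6), $z=\pm x$ there. If $z=x$, then $z^*$ supports at $x$ and $z^*=x^*$ by smoothness. If $z=-x$, then $-z^*$ supports at $x$ and $z^*=-x^*$. In both cases $z^*(Sz)=x^*(Sx)$ for every $S$. So (8) becomes $y^*(Sx)=\nu(\Pi(X))\,x^*(Sx)$ for all $S$. As $Sx$ ranges over all of $X$, $y^*\in\mathbb Rx^*$.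

**Step 2. Elements of $\mathcal Z$ generate isometries.** This turns the Lie algebra into motions of the sphere. For $Z\in\mathcal Z$ we have $\sup V(Z)=0$, and Lemma 1 with $M=0$ gives $\|I+\alpha Z\|\le1+\alpha^2\|Z\|^2$ for all $\alpha>0$. Hence
$$\|e^Z\|=\lim_k\bigl\|(I+Z/k)^k\bigr\|\le\lim_k\bigl(1+\|Z\|^2/k^2\bigr)^k=1 .$$
The same holds for $-Z$, so $\|e^Z\|\le1$ and $\|(e^Z)^{-1}\|\le1$: $e^Z$ is a surjective isometry.

**Step 3. The isometry group acts transitively on $S_X$.** The purpose is to show that the orbit of $x$ is open and closed. By Step 1 we can choose a subspace $W\subset\mathcal Z$ mapped bijectively onto $\ker x^*$ by $Z\mapsto Zx$; then $\dim W=N-1$. The $C^1$ map $W\to X$, $Z\mapsto e^Zx$, takes values in $S_X$ by Step 2. Its differential at $0$ is $Z\mapsto Zx$, which is injective, so the map is injective near $0$. The sphere $S_X$ is a topological manifold of dimension $N-1$, since it is homeomorphic to the Euclidean sphere. By invariance of domain, the image of a small neighborhood of $0$ in $W$ is open in $S_X$. So the orbit of $x$ under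 the group $\mathrm{Iso}(X)$ of surjective isometries contains a neighborhood of $x$ in $S_X$. Each $U\in\mathrm{Iso}(X)$ is a homeomorphism of $S_X$ that maps the orbit onto itself, so the orbit contains a neighborhood of each of its points $Ux$: it is open. The group $\mathrm{Iso}(X)$ is compact, because it is closed and bounded in $\mathcal L(X)$. So the orbit is also compact, hence closed. Since $N\ge2$, $S_X$ is connected, and the orbit is all of $S_X$.

**Step 4. The norm is Euclidean.** The purpose is to compare the norm with an invariant inner product. Average any inner product on $X$ over the compact group $\mathrm{Iso}(X)$ with respect to its Haar measure. This gives an inner product whose norm $|\cdot|$ is $\mathrm{Iso}(X)$-invariant. By transitivity $|\cdot|$ is constant on $S_X$, say equal to $c>0$. So $|z|=c\|z\|$ for all $z\in X$, and $X$ is a Hilbert space.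

**Step 5. Smooth spaces and strictly convex spaces.** We produce the required point in each case. Suppose $X$ is smooth. Fix any Euclidean norm on $X$, with inner product $\langle\cdot,\cdot\rangle$, and let $x$ be a point of the unit ball of maximal Euclidean norm $R$. Then $x\in S_X$, and for $u$ in the unit ball $\langle u,x\rangle\le R^2$, with equality only for $u=x$ by the equality case of Cauchy–Schwarz. So $x$ is exposed, and it is smooth by assumption.

Suppose $X$ is strictly convex. Then every $x\in S_X$ is exposed by any of its support functionals $x^*$. Indeed, if $z\ne x$ is in the unit ball and $x^*(z)=1$, then every point of the segment from $x$ to $z$ has norm at most $1$ and $x^*$-value $1$, hence lies in $S_X$, which is impossible. A smooth point exists as well. The norm is a convex function on $\mathbb R^N$, hence differentiable almost everywhere; pick a nonzero point of differentiability and scale it to $x\in S_X$. If $x^*$ is a support functional at $x$ and $u\in X$, then $\tau\mapsto\|x+\tau u\|-x^*(x+\tau u)$ is nonnegative and vanishes at $\tau=0$,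 so its derivative there is zero. Thus $x^*(u)$ is the derivative of the norm at $x$ in the direction $u$, and $x^*$ is unique. $\square$

Theorems A and B settle the question for all Banach spaces, negatively, with a space that is infinite-dimensional. Theorem C covers the finite-dimensional spaces satisfying its hypotheses; we make no claim about general finite-dimensional spaces.
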